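\title{Affine completeness of finite groups is decidable}

\begin{abstract}
A group is affine complete if every function of any arity that preserves all of its congruences is a polynomial function. For each finite group $G$ we give an explicit number $k(G)$, computed from the order and the chief length of $G$, with the following property: a clone on $G$ that contains the polynomial functions and has no other $k(G)$-ary members consists of polynomial functions only. Consequently it is decidable whether a given finite group is affine complete. We also show that the polynomial functions of $G$ are exactly the functions preserving one explicit relation, and that a bound of this kind must depend on the group.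
\end{abstract}

\section{The problem and the main theorem}\label{sec:intro}

Let $\mathbf A$ be an algebra, that is, a set $A$ together with a set of operations on $A$. A \emph{$k$-ary polynomial function} of $\mathbf A$ is a function $A^k\to A$ of the form $(x_1,\dots,x_k)\mapsto t(x_1,\dots,x_k,s_1,\dots,s_m)$, where $t$ is a well-formed expression built from the operations of $\mathbf A$ and $s_1,\dots,s_m\in A$ are constants. A \emph{congruence} of $\mathbf A$ is a relation $\{(x_1,x_2):\varphi(x_1)=\varphi(x_2)\}$, where $\varphi$ is a homomorphism from $\mathbf A$ to an algebra of the same type. A function $f\colon A^k\to A$ \emph{preserves} a congruence $\alpha$ if $(a_i,b_i)\in\alpha$ for $i=1,\dots,k$ implies $(f(a_1,\dots,a_k),f(b_1,\dots,b_k))\in\alpha$. For a group $G$, the polynomial functions are given by words such as $c_0x_1c_1x_2^{-1}c_2x_1c_3$ in the variables, their inverses and constants $c_j\in G$, and the congruences are the relations $x_1N=x_2N$, written $x_1\equiv x_2\pmod N$, for normal subgroups $N$ of $G$.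

Projections, constants and the basic operations preserve every congruence, and this property passes to compositions. So every polynomial function preserves all congruences. The algebra $\mathbf A$ is \emph{affine complete} if the converse holds in every arity: for every $k$, every function $A^k\to A$ that preserves all congruences of $\mathbf A$ is a polynomial function. Affine completeness thus says that the congruences are the only obstruction to writing a function as a polynomial. We answer the following question, posed in \cite{AKR}: is the problem
\begin{quote}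
\emph{Given:} a finite group $G$. \emph{Asked:} is $G$ affine complete?
\end{quote}
algorithmically decidable?

Simple groups show both possible answers for $G$. In a simple group every function preserves all congruences. If $G$ is finite, simple and nonabelian, then every function $G^k\to G$ is polynomial (this is a special case of Lemma~\ref{lem:interp} below), so $G$ is affine complete. If $G=\mathbb Z/2$, the polynomial functions are the affine functions $c+m_1x_1+\dots+m_kx_k$. All four unary functions $0,\,1,\,x,\,1+x$ are of this form, but the binary function $x_1x_2$ is not. So $\mathbb Z/2$ is not affine complete, and this cannot be seen from unary functions.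

For a finite group and a fixed $k$, the condition in arity $k$ is a comparison of two finite sets. A group that is not affine complete is therefore exposed by a search through $k=1,2,\dots$, but for an affine complete group this search never ends. What is needed is a computable bound on the arity of the first counterexample. One expects such a bound because a point of $G^n$ with $n$ much larger than $|G|$ has many equal coordinates, so that a counterexample at such a point should survive the identification of two variables. The difficulty is to show that it does not turn into a polynomial on the way.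

Our bound does not use congruences at all. A \emph{clone} on a set $G$ is a set $D$ of functions $G^n\to G$, $n\ge1$, that contains all projections $(x_1,\dots,x_n)\mapsto x_j$ and contains $f(g_1,\dots,g_n)$ whenever $f\in D$ is $n$-ary and $g_1,\dots,g_n\in D$ have a common arity. We write $D_n$ for the set of $n$-ary members of $D$. The polynomial functions of a group $G$ form a clone $\operatorname{Pol}(G)$, with $n$-ary part $\operatorname{Pol}_n$.

The trivial group carries only one function of each arity and is affine complete. Let $G$ be a finite nontrivial group, and fix a \emph{chief series}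
\[
1=N_0<N_1<\dots<N_\ell=G,
\]
that is, a chain of normal subgroups of $G$ such that no normal subgroup of $G$ lies strictly between $N_{i-1}$ and $N_i$. Then $\ell\ge1$. Put
\begin{equation}\label{eq:constants}
\lambda=(\ell+1)(1+2^\ell)^{2^\ell},\qquad M=|G|\,\lambda,\qquad k(G)=(M+1)^{|G|}-1 .
\end{equation}

\begin{theorem}\label{thm:main}
Let $G$ be a finite nontrivial group and let $D$ be a clone on the set $G$ with $D\supseteq\operatorname{Pol}(G)$. If all $k(G)$-ary members of $D$ lie in $\operatorname{Pol}(G)$, then $D=\operatorname{Pol}(G)$.
\end{theorem}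

\begin{corollary}\label{cor:decidable}
A finite nontrivial group $G$ is affine complete if and only if every congruence preserving function $G^k\to G$ with $k=k(G)$ is polynomial. Hence affine completeness of finite groups is decidable.
\end{corollary}

\begin{proof}
The congruence preserving functions form a clone containing $\operatorname{Pol}(G)$, so the first statement follows from Theorem~\ref{thm:main}. For the second, let $G$ be given by its multiplication table. If $G$ is trivial, answer yes. Otherwise compute all normal subgroups, a chief series, and $k=k(G)$. List the finitely many functions $G^k\to G$ that preserve all congruences. Compute $\operatorname{Pol}_k$ as the subgroup of $G^{G^k}$ generated by the constants and the $k$ projections. Answer yes if and only if the two sets are equal.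
\end{proof}

The proof of Theorem~\ref{thm:main} is presented from the top down. Section~\ref{sec:forks} attaches to each point $b\in G^n$, read as a word, a subset $E(b)$ of $G$ and reduces the theorem to a pumping property of these sets. Section~\ref{sec:gates} reduces the pumping property to a statement about switching polynomials off, Proposition~\ref{prop:gating}, and proves that statement by hand for the symmetric group $S_3$. Sections \ref{sec:chief}--\ref{sec:gating} prove it in general. Section~\ref{sec:more} contains two further results: a description of $\operatorname{Pol}(G)$ by a single relation, and examples showing that the bound in Theorem~\ref{thm:main} must depend on $G$.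

\section{Conventions}\label{sec:conv}

Until Section~\ref{sec:more}, $G$ is a finite nontrivial group with the chief series and the constants fixed above. Functions into $G$ are multiplied pointwise. We write $y^g=g^{-1}yg$ and $[x,y]=x^{-1}y^{-1}xy$, so that $x^y=x[x,y]$ and
\begin{equation}\label{eq:comm}
[xy,z]=[x,z]^y[y,z],\qquad [x,yz]=[x,z][x,y]^z .
\end{equation}
For normal subgroups $A,B$ of a group, $[A,B]=[B,A]$ is the subgroup generated by all $[a,b]$ with $a\in A$, $b\in B$; it is normal and contained in $A\cap B$. Longer commutators of elements and of subgroups are left-normed: $[A,B,C]=[[A,B],C]$. For normal subgroups $A,B,C$ we use the rule $[AB,C]=[A,C][B,C]$, which follows from \eqref{eq:comm}, and the three subgroups lemma $[A,B,C]\le[B,C,A]\,[C,A,B]$.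

We use the following normal form several times.
\begin{equation}\label{eq:normal}
\begin{array}{l}
\text{If $p\in\operatorname{Pol}_n$ and $p(1,\dots,1)=1$, then $p$ is a product}\\
\text{of functions $(x_j^{\pm1})^{d}$ with $d\in G$.}
\end{array}
\end{equation}
Indeed, write $p=c_0\xi_1c_1\cdots\xi_mc_m$ with each $\xi_t$ a variable or the inverse of one, and put $d_t=(c_0\cdots c_{t-1})^{-1}$. Then $p=\xi_1^{d_1}\cdots\xi_m^{d_m}\cdot c_0c_1\cdots c_m$, and the last factor is $p(1,\dots,1)=1$. In particular such a $p$ maps $N\times\dots\times N$ into $N$ for every $N\trianglelefteq G$.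

We shall also restrict polynomials to smaller domains. A \emph{product set} is a set $\Omega=\prod_{w\in W}\Omega_w$ with $W$ finite, possibly empty, and $\emptyset\ne\Omega_w\subseteq G$. Let $\operatorname{Pol}(\Omega)$ be the group of restrictions to $\Omega$ of polynomial functions $G^W\to G$. It is generated by the constants and the coordinate functions.

\section{Forks and pumping}\label{sec:forks}

We must compare $D_n$ with $\operatorname{Pol}_n$ for infinitely many $n$. The first step localizes the comparison at single points of $G^n$. The sets $E^D(b)$ below and Lemma~\ref{lem:fork} follow Aichinger, Mayr and McKenzie \cite{AMM}.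

Fix a linear order on the set $G$. We regard $b\in G^n$ as a word of length $n$ over the alphabet $G$ and order $G^n$ lexicographically: $z<b$ if $z\neq b$ and $z_d<b_d$ at the first place $d$ where $z$ and $b$ differ. For a clone $D\supseteq\operatorname{Pol}(G)$ and $b\in G^n$, $n\ge1$, the \emph{fork} of $D$ at $b$ is
\[
E^D(b)=\{f(b): f\in D_n,\ f(z)=1\text{ for all }z<b\},
\]
and we put $E(b)=E^{\operatorname{Pol}(G)}(b)$. The fork measures the freedom that a member of $D_n$ has at $b$ once its values at all earlier points are prescribed. Always $E(b)\subseteq E^D(b)$.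

\begin{lemma}\label{lem:fork}
Let $D\supseteq\operatorname{Pol}(G)$ be a clone and $n\ge1$.
\begin{enumerate}
\item[(a)] If $E^D(b)\subseteq E(b)$ for all $b\in G^n$, then $D_n=\operatorname{Pol}_n$.
\item[(b)] Let $b'\in G^{n+1}$ and $i<j$ with $b'_i=b'_j$, and let $b$ be the word $b'$ with place $j$ deleted. Then $E^D(b')\subseteq E^D(b)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $D$ contains multiplication and inversion, $D_n$ is a group containing $\operatorname{Pol}_n$. Suppose $f\in D_n\setminus\operatorname{Pol}_n$. Choose $p\in\operatorname{Pol}_n$ such that the first point $z$ with $p(z)\ne f(z)$ is as late as possible. Then $p^{-1}f\in D_n$ equals $1$ below $z$, so $(p^{-1}f)(z)\in E^D(z)\subseteq E(z)$. Hence there is $c\in\operatorname{Pol}_n$ that equals $1$ below $z$ and has $c(z)=(p^{-1}f)(z)$. The polynomial $pc$ agrees with $f$ up to and including $z$. It is different from $f$, so its first disagreement with $f$ comes later than $z$, against the choice of $p$.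

(b) For $x\in G^n$ let $x'=(x_1,\dots,x_{j-1},x_i,x_j,\dots,x_n)$; for $x=b$ this is the given word $b'$. Let $f'\in D_{n+1}$ equal $1$ below $b'$ and put $f(x)=f'(x')$. Then $f\in D_n$, because $D$ is a clone, and $f(b)=f'(b')$. It remains to show that $z<b$ implies $z'<b'$. Let $d$ be the first place where $z$ and $b$ differ. If $d<j$, then $z'$ and $b'$ first differ at place $d$, where $z'_d=z_d<b_d=b'_d$. If $d\ge j$, then $i<d$ gives $z_i=b_i$, so the inserted letters agree; thus $z'$ and $b'$ agree at the places $1,\dots,d$, and $z'_{d+1}=z_d<b_d=b'_{d+1}$.
\end{proof}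

Part (b) needs the \emph{later} of two equal letters to be deleted: the inserted letter must not be able to create a first difference. These two parts are the only places where properties of $D$ enter. They suggest an induction on the length: if $E^D(b)=E(b)$ is known for the shorter word $b$, then $E^D(b')\subseteq E(b)$, and we are done as soon as $E(b)\subseteq E(b')$. This last inclusion concerns polynomials only, and it runs opposite to the one in (b).

\begin{example}\label{ex:z2}
Let $G=\mathbb Z/2$, written additively, with $0<1$. If $b$ is the zero word, nothing lies below $b$ and $E(b)=G$. If $b$ has exactly one letter $1$, at place $j$, then every $z<b$ has $z_j=0$, and $f=x_j$ shows $E(b)=G$. Now let $b$ have at least two letters $1$, the first at place $i$, and let $f=c+\sum m_tx_t$ vanish below $b$. The zero word and the unit words $e_t$ with $t\ge i$ lie below $b$, so $c=0$ and $m_t=0$ for $t\ge i$; as $b_t=0$ for $t<i$, we get $f(b)=0$. Thus $E(b)=0$. In particular $E(1)\not\subseteq E(11)$: repeating a letter can shrink the fork.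

Let $D\supseteq\operatorname{Pol}(G)$ with $D_n=\operatorname{Pol}_n$ for $n\le3$, and let $b'$ have length at least $4$. If $b'$ has at most one $1$, then $E^D(b')\subseteq G=E(b')$. Otherwise $b'$ has three $1$'s, or two $1$'s and two $0$'s, and deleting the last $1$ or the last $0$, respectively, leaves a word $b$ with at least two $1$'s. By induction on the length, $E^D(b')\subseteq E^D(b)=E(b)=0$. So $D=\operatorname{Pol}(G)$ by Lemma~\ref{lem:fork}(a).
\end{example}

In the example the fork stops shrinking once the letter $1$ has occurred twice. The core of the paper is that this happens in every finite group, once letters occur $M$ times within a block.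

\begin{proposition}[Pumping]\label{prop:pump}
Let $b=uvw$ be a word over $G$ with $v$ nonempty ($u$ and $w$ may be empty), and let $\Lambda$ be the set of letters occurring in $v$. Assume that each letter of $\Lambda$ occurs at least $M$ times in $v$. Then $E(uvw)\subseteq E(uv'w)$ for every nonempty word $v'$ over $\Lambda$.
\end{proposition}

The proof occupies Sections \ref{sec:gates}--\ref{sec:gating}. Blocks $v$ as in the proposition exist in every long word. A \emph{factor} of a word is a block of consecutive letters.

\begin{lemma}\label{lem:words}
Every word over $G$ of length at least $(M+1)^{|G|}$ has a nonempty factor in which every occurring letter occurs at least $M+1$ times.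
\end{lemma}

\begin{proof}
We show by induction on $r\ge1$ that length $(M+1)^r$ suffices over an alphabet of $r$ letters. For $r=1$ take the whole word. For $r>1$ take $M+1$ consecutive blocks of length $(M+1)^{r-1}$. If some block misses a letter, it is a word over $r-1$ letters and induction applies to it. Otherwise the concatenation of the blocks contains each letter at least $M+1$ times.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:pump}]
Let $k=k(G)$ and $D_k=\operatorname{Pol}_k$. For $1\le n\le k$ and $f\in D_n$, the function $(x_1,\dots,x_k)\mapsto f(x_1,\dots,x_n)$ lies in $D_k=\operatorname{Pol}_k$, and substituting constants for $x_{n+1},\dots,x_k$ gives $f\in\operatorname{Pol}_n$. So $D_n=\operatorname{Pol}_n$ for $n\le k$.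

We show $E^D(b')=E(b')$ for all nonempty words $b'$ by induction on the length. For length at most $k$ this was just proved. Let $b'$ have length at least $k+1=(M+1)^{|G|}$. By Lemma~\ref{lem:words}, $b'=uvw$ with $v$ nonempty and every letter of $v$ occurring at least $M+1\ge2$ times in $v$. Delete from $v$ the last occurrence of one of its letters, call the result $v^\circ$, and put $b=uv^\circ w$. The deleted letter has an earlier occurrence, so Lemma~\ref{lem:fork}(b) applies. The words $v^\circ$ and $v$ have the same letters, and each occurs at least $M$ times in $v^\circ$, so Proposition~\ref{prop:pump} allows us to pump $v^\circ$ up to $v$. Together with the induction hypothesis for $b$,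
\[
E^D(b')\subseteq E^D(b)=E(b)\subseteq E(b')\subseteq E^D(b').
\]
By Lemma~\ref{lem:fork}(a), $D_n=\operatorname{Pol}_n$ for all $n\ge1$.
\end{proof}

\section{Gates and absorbing polynomials}\label{sec:gates}

Let $f$ be a polynomial that equals $1$ below $uvw$. We want a polynomial $f'$ that equals $1$ below $uv'w$ and has $f'(uv'w)=f(uvw)$. Split the arguments of $f'$ into blocks $x_u,x_{v'},x_w$. The first attempt is $f'=f(x_u,v,x_w)$, which ignores the middle block. It has the right value, and it is $1$ at all $z<uv'w$ with $z_u<u$ or with $z_u=u$, $z_{v'}=v'$. It fails when $z_u=u$ and $z_{v'}<v'$. There it has to be switched off, by a test that compares $x_{v'}$ with $v'$ letter by letter. The test need not be exact: it may work modulo a normal subgroup $K$, provided $K$ is small enough to tell each letter $\beta\in\Lambda$ from the letters $a<\beta$.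

\begin{definition}
Let $\Omega$ be a product set, $f\colon\Omega\to G$, $m\ge0$, and $\beta=(\beta_1,\dots,\beta_m)$ a tuple of subsets of $G$. Define $\Theta_\beta f\colon\Omega\times G^m\to G$ by
\[
(\Theta_\beta f)(\xi,z)=\begin{cases}f(\xi)&\text{if $z_r\in\beta_r$ for all $r$,}\\ 1&\text{otherwise.}\end{cases}
\]
For $K\trianglelefteq G$, the function $f$ is \emph{$K$-gated} if $\Theta_\beta f\in\operatorname{Pol}(\Omega\times G^m)$ for all $m\ge0$ and all tuples $\beta$ of cosets of $K$.
\end{definition}

\begin{lemma}\label{lem:gated}
Let $\Omega$ be a product set and $K,L\trianglelefteq G$.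
\begin{enumerate}
\item[(a)] The $K$-gated functions form a normal subgroup of $\operatorname{Pol}(\Omega)$.
\item[(b)] Every member of $\operatorname{Pol}(\Omega)$ is $G$-gated.
\item[(c)] If $K\le L$, every $K$-gated function is $L$-gated.
\item[(d)] If some coordinates of a $K$-gated function are fixed to values in the respective $\Omega_w$, the resulting function is $K$-gated.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The case $m=0$ shows that $K$-gated functions are polynomial. For fixed $\beta$ the map $\Theta_\beta$ is a group homomorphism, and $\Theta_\beta(f^a)=(\Theta_\beta f)^a$ for $a\in\operatorname{Pol}(\Omega)$, where on the right $a$ is read as a function on $\Omega\times G^m$ that ignores $z$.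
(b) The conditions $z_r\in G$ always hold.
(c) A box $\beta_1\times\dots\times\beta_m$ of cosets of $L$ is a disjoint union of boxes $\beta'_1\times\dots\times\beta'_m$ of cosets of $K$. Then $\Theta_\beta f$ is the product of the $\Theta_{\beta'}f$ in any order, since at a given point $(\xi,z)$ at most one box contains $z$.
(d) Substitute the same constants in $\Theta_\beta f$.
\end{proof}

An arbitrary polynomial cannot be gated by a proper subgroup; in $\mathbb Z/2$, gating the constant $1$ twice by the coset $\{1\}$ would produce $z_1z_2$. We must exploit that the long block $v$ has made $f$ special. The relevant property is the following. A function on a product set is \emph{absorbing in} the coordinates $y_1,\dots,y_n$, whose domains contain $1$, if it equals $1$ whenever some $y_r=1$. The model is the commutator $[y_1,\dots,y_n]$. For a function $P(x;y)$ on $G^V\times G^n$ let $\operatorname{Sec}(P)$ be the group of functions on $G^V$ generated by the \emph{sections} $P(\,\cdot\,;g)$, $g\in G^n$. If $P(x;g)=1$ for all $g$ at some point $x$, then every member of $\operatorname{Sec}(P)$ is $1$ at $x$.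

\begin{proposition}[Gating]\label{prop:gating}
Let $S\subseteq G\setminus\{1\}$. Let $P(x;y_1,\dots,y_n)$ be a polynomial function on $G^V\times G^n$, with $V$ finite and possibly empty and $n\ge0$, that is absorbing in $y_1,\dots,y_n$. Let $s_1,\dots,s_n\in S$ be such that each $s\in S$ equals $s_r$ for at least $\lambda$ indices $r$. Then $h(x)=P(x;s_1,\dots,s_n)$ is a product $h=h_1\cdots h_t$, $t\ge0$, where each $h_l$ lies in $\operatorname{Sec}(P)$ and is $K_l$-gated for some $K_l\trianglelefteq G$ with $K_l\cap S=\emptyset$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:pump}, assuming Proposition~\ref{prop:gating}]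
Let $f$ be a polynomial with $f(z)=1$ for all $z<b=uvw$. The differences that the gates have to detect form the set
\[
S=\{a^{-1}\beta:\beta\in\Lambda,\ a\in G,\ a<\beta\}\subseteq G\setminus\{1\}.
\]

\emph{Step 1: making $f$ absorbing.} Let $I$ be the set of places $i$ in the block $v$ whose letter $b_i$ is not the least element of $G$. For $i\in I$ choose $a_i<b_i$ in such a way that each pair $(a,\beta)$ with $\beta\in\Lambda$, $a<\beta$ equals $(a_i,b_i)$ for at least $\lambda$ places $i\in I$. This is possible because $\beta$ occurs at least $M$ times in $v$, there are at most $|G|-1$ letters $a<\beta$, and $(|G|-1)\lambda\le M$.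

For $i\in I$ let $x[i]$ be the word $x$ with its $i$th letter replaced by $a_i$. If $z\le b$, then $z[i]<b$. Indeed, if $z$ and $b$ differ at a place before $i$, their first difference is not affected by the replacement; otherwise $z[i]$ agrees with $b$ before place $i$ and has the smaller letter $a_i<b_i$ there. Put $(\Delta_ig)(x)=g(x)\,g(x[i])^{-1}$. If $g$ equals $1$ below $b$, then so does $\Delta_ig$, and $(\Delta_ig)(b)=g(b)$. Moreover $\Delta_ig$ equals $1$ whenever $x_i=a_i$, and a function with this property keeps it under $\Delta_{j}$ for $j\ne i$, because $x$ and $x[j]$ have the same $i$th letter. Let $\hat f$ be the result of applying all $\Delta_i$, $i\in I$, to $f$ one after the other. Then $\hat f$ is a polynomial with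
\[
\hat f(z)=1\ \ (z<b),\qquad \hat f(b)=f(b),\qquad \hat f(x)=1\ \text{ if $x_i=a_i$ for some $i\in I$.}
\]
Let $P(x_u,x_w;(y_i)_{i\in I})$ arise from $\hat f$ by substituting $x_i=a_iy_i$ for $i\in I$ and $x_i=b_i$ for the other places $i$ of $v$. Then $P$ is a polynomial absorbing in the $y_i$. With $s_i=a_i^{-1}b_i\in S$,
\[
h(x_u,x_w):=P(x_u,x_w;(s_i)_{i\in I})=\hat f(x_u,v,x_w),
\]
and each $s\in S$ occurs at least $\lambda$ times among the $s_i$.

\emph{Step 2: installing the gates.} Proposition~\ref{prop:gating} gives $h=h_1\cdots h_t$ with $h_l\in\operatorname{Sec}(P)$ and $h_l$ $K_l$-gated, $K_l\cap S=\emptyset$. Define $f'=h_1'\cdots h_t'$, where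
\[
h'_l(x_u,x_{v'},x_w)=\begin{cases}h_l(x_u,x_w)&\text{if $x_i\in v'_iK_l$ for all places $i$ of $v'$,}\\1&\text{otherwise.}\end{cases}
\]
Each $h'_l$ is polynomial because $h_l$ is $K_l$-gated. When the middle block equals $v'$, all gates are open and $f'(x_u,v',x_w)=\hat f(x_u,v,x_w)$. In particular $f'(uv'w)=\hat f(b)=f(b)$. Let $z=(z_u,z_{v'},z_w)<uv'w$. There are three cases.
\begin{itemize}
\item $z_u<u$. Each value $P(z_u,z_w;g)$ is the value of $\hat f$ at a word that starts with $z_u$, hence lies below $b$. So all sections of $P$ are $1$ at $(z_u,z_w)$, and therefore every $h_l\in\operatorname{Sec}(P)$ is $1$ there. Hence $f'(z)=1$, no matter which gates are open.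
\item $z_u=u$ and $z_{v'}<v'$. At the first place $i$ of difference, $z_i<v'_i\in\Lambda$, so $z_i^{-1}v'_i\in S$ and $z_i^{-1}v_i'\notin K_l$, that is, $z_i\notin v'_iK_l$, for every $l$. All gates are closed and $f'(z)=1$.
\item $z_u=u$, $z_{v'}=v'$ and $z_w<w$. Then $f'(z)=\hat f(uvz_w)=1$, as $uvz_w<b$.
\end{itemize}
Thus $f(b)\in E(uv'w)$.
\end{proof}

The first case shows why the factors $h_l$ must lie in $\operatorname{Sec}(P)$. The gates belong to different subgroups $K_l$, so some may be open and others closed, and it is then not enough that the full product $h$ equals $1$.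

We now prove the gating proposition in the smallest nonabelian group, where both mechanisms of the general proof appear.

\begin{example}\label{ex:s3}
Let $G=S_3$ and $N=A_3$. We claim that Proposition~\ref{prop:gating} holds with $2$ in place of $\lambda$ and with $t\le1$. Let $S\ne\emptyset$ and number the variables so that $s_1=s_2=s$. Fix $x$, fix $y_r=s_r$ for $r\ge3$, and let $Q(y_1,y_2)$ be the resulting polynomial; it is absorbing, and $h(x)=Q(s,s)$. By \eqref{eq:normal}, $Q$ is a product of conjugates of $y_1^{\pm1}$ and $y_2^{\pm1}$.

\emph{Vanishing.} Suppose $S\cap N\neq\emptyset$, and choose $s\in N$. Since $N$ is cyclic of order $3$ and conjugation maps $y\in N$ to $y^{\pm1}$, we have $Q(y_1,y_2)=y_1^{\,i}y_2^{\,j}$ on $N\times N$ for some integers $i,j$. Absorption gives $y_1^{\,i}=Q(y_1,1)=1$ and $y_2^{\,j}=Q(1,y_2)=1$, so $h(x)=1$. Hence $h=1$, and $t=0$ works.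

\emph{Gating.} Suppose $S\cap N=\emptyset$. The same computation in the abelian group $G/N$ gives $Q(y_1,y_2)\equiv y_1^{\,i}y_2^{\,j}\equiv1\pmod N$, so $h$ takes its values in $N$. For $y\in N$ we have $[y,x]=y^{-1}y^x$, which is $1$ for $x\in N$ and $y^{-2}=y$ for $x\notin N$. With a transposition $\sigma$, put $T_{\sigma N}(y,x)=[y,x]$ and $T_N(y,x)=[y,\sigma x]$. For each coset $\beta$ of $N$ and $y\in N$, the value $T_\beta(y,x)$ is $y$ if $x\in\beta$ and $1$ otherwise. Hence
\[
(\Theta_\beta h)(x,z)=T_{\beta_m}(\cdots T_{\beta_2}(T_{\beta_1}(h(x),z_1),z_2)\cdots,z_m)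
\]
is polynomial. So $h$ itself is $N$-gated, $N\cap S=\emptyset$, and $h$ is a section of $P$.
\end{example}

The example shows a dichotomy. A letter $s$ that is repeated often either centralizes the section of $G$ in which the values lie, and then it pushes them down the chief series, or it does not, and then the action of $G$ on that section supplies a gate that detects $s$. In a general group three difficulties arise. Gates for a chief factor $N_i/N_{i-1}$ work at first only modulo $N_{i-1}$ (Section~\ref{sec:chief}). The values of $h$ are spread over several chief factors with different centralizers, so $h$ has to be factored (Section~\ref{sec:absorb}). Finally, the factors obtained in this way need not lie in $\operatorname{Sec}(P)$ (Section~\ref{sec:gating}).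

\section{Gates on a chief factor}\label{sec:chief}

Fix $i\in\{1,\dots,\ell\}$ and put $\bar N=N_i/N_{i-1}$. The group $G$ acts on $\bar N$ by conjugation, and the only $G$-invariant subgroups of $\bar N$ are $1$ and $\bar N$. The kernel of the action is the normal subgroup
\[
Z_i=\{g\in G:[N_i,g]\subseteq N_{i-1}\}.
\]
In this section $Z=Z_i$, and $\equiv$ means congruence modulo $N_{i-1}$ unless another modulus is shown. If $Z=G$ the results below hold but give nothing, since the only coset of $Z$ is $G$.

Suppose first that $\bar N$ is \emph{nonabelian}. Then $[\bar N,\bar N]$ is $G$-invariant and nontrivial, so $[\bar N,\bar N]=\bar N$. The center of $\bar N$ is $G$-invariant and proper, hence trivial, which says $Z\cap N_i=N_{i-1}$. If $p\in\operatorname{Pol}_n$ has its values in $N_i$ and $x\equiv x'\pmod Z$ coordinatewise, then $p(x)^{-1}p(x')\in Z\cap N_i=N_{i-1}$. So $p$ induces a function $\bar p\colon(G/Z)^n\to\bar N$.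

\begin{lemma}\label{lem:interp}
Let $\bar N$ be nonabelian. Every function $(G/Z)^n\to\bar N$ is of the form $\bar p$ for some $p\in\operatorname{Pol}_n$ with values in $N_i$.
\end{lemma}

\begin{proof}
Fix $c\in(G/Z)^n$. For $U\subseteq(G/Z)^n\setminus\{c\}$ let $\bar N_U$ be the set of values $\bar p(c)$, where $p$ ranges over the polynomials with values in $N_i$ and $\bar p=1$ on $U$. These $p$ form a group closed under conjugation by constants, so $\bar N_U$ is a $G$-invariant subgroup and $\bar N_U\in\{1,\bar N\}$. Constants give $\bar N_\emptyset=\bar N$. Let $U=\{a\}$, and choose $j$ with $a_j\ne c_j$ and representatives $\tilde a\in a_j$, $\tilde c\in c_j$. Since $\tilde a^{-1}\tilde c\notin Z$, there is $m\in N_i$ with $[m,\tilde a^{-1}\tilde c]\notin N_{i-1}$. The polynomial $p=[m,\tilde a^{-1}x_j]$ has values in $N_i$, $\bar p(a)=1$ and $\bar p(c)\ne1$. So $\bar N_{\{a\}}=\bar N$. If $\bar p=1$ on $U$ and $\bar p'=1$ on $U'$, then the function induced by $[p,p']$ is $1$ on $U\cup U'$; hence $[\bar N_U,\bar N_{U'}]\le\bar N_{U\cup U'}$. As $[\bar N,\bar N]=\bar N$, induction on $|U|$ gives $\bar N_U=\bar N$ for all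 $U$, in particular for $U=(G/Z)^n\setminus\{c\}$. Given $\varphi\colon(G/Z)^n\to\bar N$, choose for each $c$ a polynomial $p_c$ with $\bar p_c(c)=\varphi(c)$ and $\bar p_c=1$ elsewhere, and take the product of the $p_c$.
\end{proof}

For a nonabelian simple group we have $\ell=1$, $\bar N=G$ and $Z=1$, which gives the claim made in Section~\ref{sec:intro}.

Suppose next that $\bar N$ is \emph{abelian}. Write $\bar N$ additively and its endomorphisms on the right, so that conjugation is a multiplicative homomorphism $\rho\colon G\to\operatorname{End}(\bar N)$ with kernel $Z$. Let $R$ be the subring generated by $\rho(G)$. Its elements are the sums $\sum_j\varepsilon_j\rho(g_j)$ with $\varepsilon_j=\pm1$, and such a sum is the map induced on $\bar N$ by the polynomial $\prod_j(y^{g_j})^{\varepsilon_j}$. The ring $R$ is finite, and $\bar N$ is a faithful $R$-module that is simple, because submodules are $G$-invariant subgroups. We recall that a finite ring with a faithful simple module is isomorphic to a full matrix ring $\operatorname{Mat}_d(F)$ over a finite field $F$, and that $\operatorname{Mat}_d(F)$ has no two-sided ideals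 other than $0$ and itself. We identify $R$ with $\operatorname{Mat}_d(F)$ and write $E_{kl}$ for the matrix units.

\begin{lemma}[Gates modulo $N_{i-1}$]\label{lem:approx}
For each coset $b$ of $Z$ there is $t_b\in\operatorname{Pol}_2$ with $t_b(1,x)=1$ for all $x$, such that for $y\in N_i$ we have $t_b(y,x)\equiv y$ if $x\in b$ and $t_b(y,x)\equiv1$ if $x\notin b$.
\end{lemma}

\begin{proof}
\emph{Nonabelian case.} Since $Z\cap N_i=N_{i-1}$, the coset $yZ$ of an element $y\in N_i$ determines $yN_{i-1}$. So there is a function $\varphi\colon(G/Z)^2\to\bar N$ with $\varphi(yZ,b)=yN_{i-1}$ for $y\in N_i$ and $\varphi=1$ at all other points. By Lemma~\ref{lem:interp}, $\varphi=\bar t$ for a polynomial $t$ with values in $N_i$. We have $t(1,x)\in N_{i-1}$, so $t_b(y,x)=t(1,x)^{-1}t(y,x)$ has all the required properties.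

\emph{Abelian case.} Let $\delta_b\colon G/Z\to F$ be the indicator function of $b$. We want to write the $R$-valued function $\delta_b1_R$ as a noncommutative polynomial in $\rho(x)$. Let $\mathcal A\subseteq R^{G/Z}$ be the subring generated by the constant functions and the function $xZ\mapsto\rho(x)$, and put $W=\{w\in F^{G/Z}:wE_{11}\in\mathcal A\}$. Then $W$ contains $1$ and is closed under sums, under multiplication by $F$ (scalar matrices are constants) and under products, since $wE_{11}\cdot w'E_{11}=ww'E_{11}$. For $s\in\mathcal A$ with entry functions $s_{kl}$ we have $E_{1k}sE_{l1}=s_{kl}E_{11}$, so $s_{kl}\in W$. For $a\neq b$ in $G/Z$ the matrices $\rho(a)$ and $\rho(b)$ differ, so some entry function $w$ of $\rho$ has $w(a)\ne w(b)$, and $(w-w(a))/(w(b)-w(a))\in W$ is $1$ at $b$ and $0$ at $a$. The product of these functions over all $a\ne b$ is $\delta_b$, so $\delta_b\in W$ and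
\[
\delta_b1_R=\sum_kE_{k1}(\delta_bE_{11})E_{1k}\in\mathcal A .
\]
Expanding the constants from $R$ as signed sums of elements $\rho(g)$, we can write every member of $\mathcal A$ as $\sum_j\varepsilon_j\rho(w_j(x))$, with $\varepsilon_j=\pm1$ and $w_j(x)$ a product of factors $x$ and constants from $G$. Take such an expression for $\delta_b1_R$ and put $t_b(y,x)=\prod_j(y^{w_j(x)})^{\varepsilon_j}$.
\end{proof}

For $S_3$ and $\bar N=A_3\cong\mathbb F_3$ we have $\rho(x)=\pm1$, the indicator of the odd coset is $\rho(x)-1$, and $t_b(y,x)=y^{-1}y^x$ is the gate of Example~\ref{ex:s3}.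

A closed gate has to return exactly $1$, not just an element of $N_{i-1}$. An exact gate on all of $N_i$ does not exist in general. Let $G=S_3\times\langle z\rangle$ with $z$ of order $2$, $N_1=\langle z\rangle$ and $N_2=A_3\times\langle z\rangle$, so that $Z_2=N_2\neq G$. If $T\in\operatorname{Pol}_2$ has $T(1,x)=1$ for all $x$, then $T(z,x)=z^m$ with $m$ the exponent sum of the first variable, because $z$ is central; this does not depend on $x$. However, the map $e(y)=y^4$ retracts $N_2\cong\mathbb Z/6$ onto $A_3$, where exact gates exist. The next lemma finds such a retract in general, by taking one of minimal size and iterating.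

Let $\omega=|G|!$. If $f$ is a self-map of a set with at most $|G|$ elements, then $f^\omega(y)$ lies on a cycle of $f$ whose length divides $\omega$. Hence the iterate $f^\omega$ is idempotent, and it is the identity if $f$ is a permutation.

\begin{lemma}[Exact gates]\label{lem:exact}
There are $e\in\operatorname{Pol}_1$ with $e(1)=1$, $e(e(y))=e(y)$ for $y\in N_i$ and $e(N_i)\not\subseteq N_{i-1}$, and for each coset $b$ of $Z$ a polynomial $T_b\in\operatorname{Pol}_2$, such that for all $y\in A:=e(N_i)$ and $x\in G$,
\[
T_b(y,x)=y\ \text{ if }x\in b,\qquad T_b(y,x)=1\ \text{ if }x\notin b .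
\]
\end{lemma}

\begin{proof}
The identity map has the three properties required of $e$. Among all $e$ with these properties choose one with $|e(N_i)|$ minimal. Then $1\in A\subseteq N_i$, and $e$ is the identity on $A$.

\emph{Claim 1. If $w\in\operatorname{Pol}_1$, $w(1)=1$, $w(A)\subseteq A$ and $w(y)\equiv y$ for $y\in A$, then $w$ permutes $A$, and so $w^\omega$ is the identity on $A$.}
Consider $e'=w^\omega\circ e$. It fixes $1$. For $y\in N_i$ the element $a=e'(y)$ lies in $A$, so $e(a)=a$, and $w^\omega(a)=a$ because $w^\omega$ is idempotent on $A$; thus $e'(a)=a$. For $a\in A\setminus N_{i-1}$ we have $w^\omega(a)\equiv a$, so $e'(N_i)=w^\omega(A)\not\subseteq N_{i-1}$. By minimality $w^\omega(A)=A$, hence $w$ maps $A$ onto $A$.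

\emph{Claim 2. If $v\in\operatorname{Pol}_1$, $v(1)=1$, $v(A)\subseteq N_{i-1}$ and $u=e\circ v$, then $u^\omega(A)=\{1\}$.}
We have $u(1)=1$ and $u(A)\subseteq e(N_{i-1})\subseteq A\cap N_{i-1}$. Let $w(y)=e(y\,u^\omega(y)^{-1})$. Then $w(1)=1$. For $y\in A$ the argument $y\,u^\omega(y)^{-1}$ lies in $N_i$ and is congruent to $y$, so $w(y)\in A$ and $w(y)\equiv e(y)=y$. By Claim~1, $w$ is injective on $A$. If $y\in u^\omega(A)$, then $u^\omega(y)=y$ by idempotence, so $w(y)=e(1)=1=w(1)$ and $y=1$.

Let $T_b(y,x)$ be the $\omega$-fold iterate, in $y$ for fixed $x$, of the map $y\mapsto e(t_b(y,x))$ with $t_b$ from Lemma~\ref{lem:approx}. The number of iterations does not depend on $x$, so $T_b$ is a polynomial. Since $t_b(1,x)=1$, the map $t_b(\,\cdot\,,x)$ sends $N_i$ into $N_i$. For $x\in b$, the map $w=e(t_b(\,\cdot\,,x))$ fixes $1$, sends $A$ into $A$ and has $w(y)\equiv e(y)=y$ on $A$; Claim~1 gives $T_b(y,x)=y$. For $x\notin b$, Claim~2 with $v=t_b(\,\cdot\,,x)$ gives $T_b(y,x)=1$.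
\end{proof}

The set $A$ may be much smaller than $N_i$, even modulo $N_{i-1}$. To use the gates for arbitrary elements of $N_i$, we encode $y\in N_i$ by several elements of $A$ from which $yN_{i-1}$ can be recovered.

\begin{lemma}\label{lem:recover}
Let $e\in\operatorname{Pol}_1$ with $e(1)=1$ and $e(N_i)\not\subseteq N_{i-1}$. There are $p_1,\dots,p_r\in\operatorname{Pol}_1$ and $q\in\operatorname{Pol}_r$ with $p_j(1)=1$, $q(1,\dots,1)=1$ and
\[
y\equiv q\bigl(e(p_1(y)),\dots,e(p_r(y))\bigr)\qquad\text{for all }y\in N_i .
\]
\end{lemma}

\begin{proof}
\emph{Abelian case.} By \eqref{eq:normal}, $e(y)=\prod_j(y^{\varepsilon_j})^{d_j}$, so $e$ induces on $\bar N$ the element $r_0=\sum_j\varepsilon_j\rho(d_j)$ of $R$, and $r_0\ne0$ by hypothesis. The two-sided ideal generated by $r_0$ is $R$, so $1_R=\sum_{j=1}^rs'_jr_0s_j$ with $s'_j,s_j\in R$. For $s\in R$ fix an expression $s=\sum_l\varepsilon_l\rho(g_l)$ and put $\sigma_s(y)=\prod_l(y^{g_l})^{\varepsilon_l}$; this polynomial fixes $1$ and induces $s$ on $\bar N$. Take $p_j=\sigma_{s'_j}$ and $q(y_1,\dots,y_r)=\prod_j\sigma_{s_j}(y_j)$. As endomorphisms act on the right, $\sigma_{s_j}(e(p_j(y)))$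 induces $s'_jr_0s_j$, and the product induces $1_R$.

\emph{Nonabelian case.} Pick $n_0\in N_i$ with $m_0:=e(n_0)\notin N_{i-1}$; note $m_0\in N_i$, hence $m_0\notin Z$. Let $m\in\bar N\setminus\{1\}$. By Lemma~\ref{lem:interp}, and because $yZ$ determines $yN_{i-1}$ for $y\in N_i$, there is $p_m\in\operatorname{Pol}_1$ with values in $N_i$ such that for $y\in N_i$ we have $p_m(y)\equiv n_0$ if $yN_{i-1}=m$ and $p_m(y)\equiv1$ otherwise. Also by Lemma~\ref{lem:interp}, and because $m_0Z\neq Z$, there is $q_m\in\operatorname{Pol}_1$ with values in $N_i$, $q_m(1)\equiv1$ and $q_m(m_0)N_{i-1}=m$. Multiplying by the constants $p_m(1)^{-1},q_m(1)^{-1}\in N_{i-1}$, we may assume $p_m(1)=q_m(1)=1$. For $y\in N_i$, the element $q_m(e(p_m(y)))$ is congruent to $q_m(e(n_0))=q_m(m_0)\equiv y$ if $yN_{i-1}=m$, and to $q_m(e(1))=1$ otherwise. Hence $y\equiv\prod_mq_m(e(p_m(y)))$, and $q((y_m)_m)=\prod_mq_m(y_m)$ works.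
\end{proof}

We can now split a function with values in $N_i$ into a part that accepts the gates of $N_i/N_{i-1}$ and a remainder one level lower. In the group $S_3\times\langle z\rangle$ above, with $i=2$, this splitting is $f=f^4\cdot f^{-3}$.

\begin{lemma}[Peeling]\label{lem:peel}
Let $K\trianglelefteq G$ and let $f$ be a $K$-gated function on a product set $\Omega$ with values in $N_i$. Then $f=jf'$, where $j$ is $(K\cap Z_i)$-gated with values in $N_i$, and $f'$ is $K$-gated with values in $N_{i-1}$.
\end{lemma}

\begin{proof}
Take $e,A,T_b$ from Lemma~\ref{lem:exact} and $p_1,\dots,p_r,q$ from Lemma~\ref{lem:recover} for this $e$. Put $j=q(e(p_1(f)),\dots,e(p_r(f)))$ and $f'=j^{-1}f$. The polynomials $p_1,\dots,p_r,e,q$ send $1$ to $1$, so they preserve $N_i$, and $j$ has values in $N_i$. By Lemma~\ref{lem:recover}, $f'$ has values in $N_{i-1}$.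

Let $\beta=(\beta_1,\dots,\beta_m)$ be cosets of $K\cap Z_i$. Since $g(K\cap Z_i)=gK\cap gZ_i$, we have $z_t\in\beta_t$ if and only if $z_t\in\beta_tK$ and $z_t\in\beta_tZ_i$. The function $F=\Theta_{(\beta_1K,\dots,\beta_mK)}f$ is polynomial with values in $N_i$. The polynomial
\[
T(y,z)=T_{\beta_mZ_i}(\cdots T_{\beta_1Z_i}(y,z_1)\cdots,z_m)
\]
has, for $y\in A$, the value $y$ if $z_t\in\beta_tZ_i$ for all $t$ and the value $1$ otherwise, because every intermediate value is $y$ or $1$ and both lie in $A$. Consider the polynomial
\[
J=q\bigl(T(e(p_1(F)),z),\dots,T(e(p_r(F)),z)\bigr),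
\]
in which each $e(p_s(F))$ has values in $A$. If $z_t\in\beta_t$ for all $t$, then $F=f$, the gates are open and $J=j$. If some $z_t\notin\beta_tK$, then $F=1$, so all arguments of $q$ are $1$. If some $z_t\notin\beta_tZ_i$, all arguments of $q$ are $1$ as well. Hence $J=\Theta_\beta j$, and $j$ is $(K\cap Z_i)$-gated. By Lemma~\ref{lem:gated}(c),(a), $j$ and $f'=j^{-1}f$ are $K$-gated.
\end{proof}

Starting from $K=G$, peeling produces only subgroups from the family
\[
\mathcal Z=\Bigl\{\textstyle\bigcap_{i\in T}Z_i: T\subseteq\{1,\dots,\ell\}\Bigr\},
\]
where the empty intersection is $G$. It has at most $2^\ell$ members, and $K\in\mathcal Z$ implies $K\cap Z_i\in\mathcal Z$.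

\section{Absorbing polynomials as products of commutators}\label{sec:absorb}

To run the dichotomy of Example~\ref{ex:s3} along a chief series, we need to build an absorbing polynomial by taking one commutator at a time. We also need to know where the variables take their values, since the dichotomy asks whether they centralize a chief factor. So let $\Omega=\Omega'\times X_1\times\dots\times X_n$ be a product set with $n\ge1$ and $X_r\trianglelefteq G$, and let $y_1,\dots,y_n$ be the last $n$ coordinates. Let $Y_r$ be the normal closure of the function $y_r$ in the group $\operatorname{Pol}(\Omega)$. It is generated by the conjugates $y_r^h$, $h\in\operatorname{Pol}(\Omega)$, and its members have values in $X_r$ because $X_r$ is normal. For nonempty $I\subseteq\{1,\dots,n\}$ let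
\[
\Sigma_I=\prod_\pi\,[Y_{\pi_1},\dots,Y_{\pi_{|I|}}],
\]
the product over all orderings $\pi$ of $I$. This is a normal subgroup of $\operatorname{Pol}(\Omega)$ contained in $Y_r$ for each $r\in I$.

\begin{lemma}\label{lem:sigma}
If $f\in\operatorname{Pol}(\Omega)$ is absorbing in $y_1,\dots,y_n$, then $f\in\Sigma_{\{1,\dots,n\}}$.
\end{lemma}

\begin{proof}
Let $\eta_s$ be the endomorphism of $\operatorname{Pol}(\Omega)$ that substitutes $1\in X_s$ for $y_s$. Absorption means $\eta_s(f)=1$ for all $s$. For a normal subgroup $Q$ of $\operatorname{Pol}(\Omega)$, the set $\{g:g\equiv\eta_s(g)\pmod Q\}$ is a subgroup, being the set where two homomorphisms to $\operatorname{Pol}(\Omega)/Q$ agree. So such congruences need only be checked on generators. For $Q=Y_s$ the congruence holds for constants and coordinate functions, hence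
\begin{equation}\label{eq:eta}
g\equiv\eta_s(g)\pmod{Y_s}\qquad\text{for all }g\in\operatorname{Pol}(\Omega).
\end{equation}
For $r\ne s$ we have $\eta_s(y_r^h)=y_r^{\eta_s(h)}$, so $\eta_s(Y_r)\subseteq Y_r$. The point is that \eqref{eq:eta} improves for commutators.

\emph{Claim. Let $r_1,\dots,r_k,s$ be distinct, $H_k=[Y_{r_1},\dots,Y_{r_k}]$ and $Q_k=\Sigma_{\{r_1,\dots,r_k,s\}}$. Then $g\equiv\eta_s(g)\pmod{Q_k}$ for all $g\in H_k$.}

Let $k=1$ and $r=r_1$, so that $Q_1=[Y_r,Y_s]$. For $h\in\operatorname{Pol}(\Omega)$ write $h=\eta_s(h)d$ with $d\in Y_s$, by \eqref{eq:eta}. With $a'=y_r^{\eta_s(h)}=\eta_s(y_r^h)\in Y_r$ we get $y_r^h=(a')^d=a'[a',d]\equiv a'\pmod{[Y_r,Y_s]}$.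

Let $k>1$ and $r=r_k$. It suffices to take $g=[c,a]$ with $c\in H_{k-1}$ and $a\in Y_r$. Put $c'=\eta_s(c)\in H_{k-1}$ and $a'=\eta_s(a)\in Y_r$, and write $c=c'd$, $a=a'd'$. By induction $d\in Q_{k-1}$, and by the case $k=1$ we have $d'\in[Y_r,Y_s]$; in particular $d,d'\in Y_s$. We use three inclusions:
\begin{gather*}
[Q_{k-1},Y_r]\le Q_k,\qquad [H_k,Y_s]\le Q_k,\\
[H_{k-1},[Y_r,Y_s]]\le[H_{k-1},Y_r,Y_s]\,[H_{k-1},Y_s,Y_r]\le Q_k .
\end{gather*}
The first follows from $[AB,C]=[A,C][B,C]$ applied to the factors of $Q_{k-1}$, the second from the definition of $Q_k$, and the third from the three subgroups lemma applied to $[Y_r,Y_s,H_{k-1}]$. By \eqref{eq:comm},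
\[
[c'd,a]=[c',a]^d\,[d,a],\qquad[c',a'd']=[c',d']\,[c',a']^{d'} .
\]
Here $[d,a]\in Q_k$ by the first inclusion and $[c',d']\in Q_k$ by the third. The elements $[c',a]$ and $[c',a']$ lie in $H_k$, so conjugation by $d,d'\in Y_s$ does not change them modulo $Q_k$, by the second inclusion. Therefore $g=[c,a]\equiv[c',a]\equiv[c',a']=\eta_s(g)\pmod{Q_k}$. The claim is proved.

Applying the claim to all orderings of $I$ gives $g\equiv\eta_s(g)\pmod{\Sigma_{I\cup\{s\}}}$ for $g\in\Sigma_I$ and $s\notin I$. Hence $f\in\Sigma_I$ and $\eta_s(f)=1$ imply $f\in\Sigma_{I\cup\{s\}}$. By \eqref{eq:eta}, $f\in Y_1=\Sigma_{\{1\}}$; now add the indices $2,\dots,n$ one at a time.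
\end{proof}

\begin{lemma}\label{lem:factor}
Let $f\in\operatorname{Pol}(\Omega)$ be absorbing in $y_1,\dots,y_n$. Then $f$ is a possibly empty product of functions $f_j$, where $f_j$ is $K_j$-gated for some $K_j\in\mathcal Z$ with the following property: $X\not\le K_j$ for every subgroup $X$ that occurs at least $\ell+1$ times in the list $X_1,\dots,X_n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sigma} it suffices to treat the elements of $H_n$, where $H_m=[Y_{\pi_1},\dots,Y_{\pi_m}]$ for a fixed ordering $\pi$ of $\{1,\dots,n\}$. For $K\in\mathcal Z$ and $1\le i\le\ell$, a function has \emph{type} $(K,i)$ if it is $K$-gated and has values in $N_i$. The functions of a given type form a normal subgroup of $\operatorname{Pol}(\Omega)$ by Lemma~\ref{lem:gated}(a); in particular $[h,a]=h^{-1}h^a$ has every type that $h$ has. Let $\nu_X(m)$ be the number of $r$ with $2\le r\le m$ and $X_{\pi_r}=X$. Call $(K,i)$ \emph{$m$-admissible} if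
\[
i\le\ell-\nu_X(m)\qquad\text{for every }X\trianglelefteq G\text{ with }X\le K .
\]
This says that every commutation with an $X$ that the gates modulo $K$ cannot see has been paid for by one step down the chief series.

\emph{Claim. Each element of $H_m$ is a product of functions of $m$-admissible types.}

For $m=1$, every polynomial has the type $(G,\ell)$, and $\nu_X(1)=0$. For the step from $m$ to $m+1$, let $X=X_{\pi_{m+1}}$. Then $\nu_X$ grows by $1$ and $\nu_{X'}$ is unchanged for $X'\neq X$. The group $H_{m+1}$ is generated by the $[g,a]$ with $g\in H_m$ and $a\in Y_{\pi_{m+1}}$, and $a$ has values in $X$. Write $g=h_1\cdots h_t$ as in the claim. Repeated use of $[h_1g',a]=[h_1,a]^{g'}[g',a]$ expresses $[g,a]$ as a product of conjugates of the $[h_s,a]$. Types are preserved under conjugation and inversion, so it suffices to treat $[h,a]$ for $h$ of $m$-admissible type $(K,i)$. Note that $(K,i-1)$ is $(m+1)$-admissible if $i\ge2$, since each bound drops by at most $1$; and a function with values in $N_0$ is $1$ and is omitted.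
\begin{itemize}
\item If $X\not\le K$, then $[h,a]$ has type $(K,i)$, which is $(m+1)$-admissible because $\nu_{X'}$ is unchanged for all $X'\le K$.
\item If $X\le K$ and $X\le Z_i$, then $[h,a]$ is $K$-gated with values in $[N_i,Z_i]\le N_{i-1}$. It has type $(K,i-1)$, or it is $1$ if $i=1$.
\item If $X\le K$ and $X\not\le Z_i$, write $h=jh'$ by Lemma~\ref{lem:peel}, so that $[h,a]=[j,a]^{h'}[h',a]$. The first factor has type $(K\cap Z_i,i)$. If $X'\le K\cap Z_i$, then $X'\le K$ and $X'\ne X$, so $i\le\ell-\nu_{X'}(m)=\ell-\nu_{X'}(m+1)$; this type is $(m+1)$-admissible. The second factor has type $(K,i-1)$, or it is $1$ if $i=1$.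
\end{itemize}
This proves the claim. If $X$ occurs at least $\ell+1$ times among $X_1,\dots,X_n$, then $\nu_X(n)\ge\ell$, and an $n$-admissible type $(K,i)$ with $X\le K$ would have $i\le0$.
\end{proof}

If $G$ is nilpotent, all chief factors are central, so $\mathcal Z=\{G\}$. Then the product in Lemma~\ref{lem:factor} is empty as soon as some $X$ occurs $\ell+1$ times, and only the vanishing mechanism is present, as in Example~\ref{ex:z2}.

\section{Proof of the gating proposition}\label{sec:gating}

For $S\subseteq G\setminus\{1\}$ let $\mathcal Z(S)=\{Z\in\mathcal Z:Z\cap S=\emptyset\}$. We shall see that Lemma~\ref{lem:factor} writes $h$ as a product of functions gated by members of $\mathcal Z(S)$. This is Proposition~\ref{prop:gating} except for the condition $h_l\in\operatorname{Sec}(P)$, over which the peeling construction has no control. One member of $\operatorname{Sec}(P)$ is $h$ itself, and $h$ is gated by the product $K$ of all members of $\mathcal Z(S)$. If $K\cap S=\emptyset$, nothing more is needed. But $K$ may meet $S$.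

For instance, let $G=A\times B$ with $A,B$ nonabelian simple and the chief series $1<A<G$. Then $Z_1=B$, $Z_2=A$ and $\mathcal Z=\{G,A,B,1\}$. For $S=\{ab\}$ with $1\ne a\in A$, $1\neq b\in B$ we have $\mathcal Z(S)=\{A,B,1\}$ and $K=G$. An $A$-gated function has its values in $B$: a point inside a coset of $A$ is congruent modulo $B$ to a point outside it, and polynomials preserve congruences. By symmetry a $B$-gated function has its values in $A$. So a function $h$ with a value outside $A\cup B$ really has to be factored. The remedy is to split the letter. Substitute $y_r=y_{r,A}\,y_{r,B}$ for many $r$, to be evaluated at $a$ and $b$, and expand into pieces that are absorbing in the new variables. A piece in which many variables $y_{r,A}$ survive is evaluated many times at $a$ and at $ab$, and $\mathcal Z(\{a,ab\})=\{B,1\}$ has the product $B$, which misses both letters. The expansion is a noncommutative form of inclusion and exclusion, and it uses only sections.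

\begin{lemma}\label{lem:expand}
Let $F\colon G^W\to G$ be a function, $W$ finite, and let $U\subseteq W$ be a set of variables. For $B\subseteq U$ let $F^{(B)}$ be the function obtained from $F$ by setting all variables in $U\setminus B$ equal to $1$. Fix a linear order on the subsets of $U$ that extends inclusion. There are functions $F_B$, $B\subseteq U$, such that
\begin{enumerate}
\item[(a)] $F^{(B)}=\prod_{B'\subseteq B}F_{B'}$, the product taken in the fixed order;
\item[(b)] $F_B$ lies in the group generated by the $F^{(B')}$, $B'\subseteq B$; in particular it does not depend on the variables in $U\setminus B$;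
\item[(c)] $F_B$ is absorbing in the variables of $B$.
\end{enumerate}
\end{lemma}

For $U=\{y_1,y_2\}$ the pieces are $F_\emptyset=F(1,1)$, $F_{\{y_1\}}=F(1,1)^{-1}F(y_1,1)$, $F_{\{y_2\}}=F(1,1)^{-1}F(1,y_2)$ and $F_U=(F_\emptyset F_{\{y_1\}}F_{\{y_2\}})^{-1}F$.

\begin{proof}
Define recursively $F_B=\bigl(\prod_{B'\subsetneq B}F_{B'}\bigr)^{-1}F^{(B)}$, the product taken in the fixed order. Since $B$ comes last among its subsets, (a) holds, and (b) follows by induction on $|B|$. We prove (c) by induction on $|B|$. Let $v\in B$ and set $v=1$. The factors $F_{B'}$ with $v\in B'\subsetneq B$ become $1$ by induction. The remaining factors are the $F_{B'}$ with $B'\subseteq B\setminus\{v\}$; they do not depend on $v$, and by (a) their product is $F^{(B\setminus\{v\})}$. This is also what $F^{(B)}$ becomes at $v=1$. Hence $F_B=1$ at $v=1$.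
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:gating}]
If $S=\emptyset$, then $n=0$ and $h=P$ is $G$-gated; take $t=1$ and $K_1=G$. For nonempty $S$ put $L(\tau)=(\ell+1)(1+2^\ell)^\tau$, so that $L(2^\ell)=\lambda$. We prove by induction on $\tau\ge0$, for all $S\ne\emptyset$, $V$, $n$, $P$ and $s_1,\dots,s_n$ at once, that the conclusion holds if $|\mathcal Z(S)|\le\tau$ and each $s\in S$ occurs at least $L(\tau)$ times among the $s_r$. Since $|\mathcal Z(S)|\le2^\ell$, the case $\tau=2^\ell$ is the proposition.

Let $X_s$ be the normal closure of $s$ in $G$. For $Z\trianglelefteq G$ we have $X_s\le Z$ if and only if $s\in Z$. Let $f$ be the restriction of $P$ to $\Omega=G^V\times X_{s_1}\times\dots\times X_{s_n}$; it is still absorbing. Each $X_s$, $s\in S$, occurs at least $L(\tau)\ge\ell+1$ times in the list, so by Lemma~\ref{lem:factor} the function $f$ is a product of $K_j$-gated functions with $K_j\in\mathcal Z(S)$. The function $h$ arises from $f$ by fixing $y_r=s_r\in X_{s_r}$. If $\mathcal Z(S)=\emptyset$, the product is empty, $h=1$, and $t=0$ works. This settles $\tau=0$.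

Let $\mathcal Z(S)\ne\emptyset$, so $\tau\ge1$, and let $K\trianglelefteq G$ be the product of all $Z\in\mathcal Z(S)$. By Lemma~\ref{lem:gated}(c),(a),(d), $f$ and $h$ are $K$-gated. If $K\cap S=\emptyset$, take $t=1$ and $h_1=h$, which is a section of $P$.

Otherwise pick $s\in K\cap S$ and write $s=\prod_{Z\in\mathcal Z(S)}k_Z$ with $k_Z\in Z$, in a fixed order of $\mathcal Z(S)$. Let $J=\{r:s_r=s\}$. Since $|J|\ge(1+2^\ell)L(\tau-1)$, there is $J'\subseteq J$ with $|J'|=2^\ell L(\tau-1)$ and $|J\setminus J'|\ge L(\tau-1)$. The indices in $J'$ will be split, and those in $J\setminus J'$ keep the letter $s$ in play. Let $F$ arise from $P$ by substituting $y_r=\prod_{Z}y_{r,Z}$ for $r\in J'$, with new variables and in the same order of $\mathcal Z(S)$, and let $U=\{y_{r,Z}:r\in J',\ Z\in\mathcal Z(S)\}$. Take the polynomials $F_B$ from Lemma~\ref{lem:expand}, and let $h_B(x)$ be the value of $F_B$ at $y_r=s_r$ $(r\notin J')$ and $y_{r,Z}=k_Z$. By part (a) with $B=U$,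
\[
h=\prod_{B\subseteq U}h_B .
\]
Part (b) has three consequences. First, $F_B$ is absorbing in the $y_r$ with $r\notin J'$, because each $F^{(B')}$ is. Second, if for some $r\in J'$ no variable $y_{r,Z}$ lies in $B$, then $y_r=1$ in every $F^{(B')}$ with $B'\subseteq B$, so $F_B=1$. Third, fixing all variables other than $x$ in $F^{(B')}$ yields a section of $P$, so fixing them in $F_B$ yields a member of $\operatorname{Sec}(P)$.

Consider $B$ with $h_B\ne1$. Then for each $r\in J'$ some $y_{r,Z}$ lies in $B$. As $|\mathcal Z(S)|\le2^\ell$, there is $Z_0\in\mathcal Z(S)$ with $y_{r,Z_0}\in B$ for at least $|J'|/2^\ell=L(\tau-1)$ indices $r$. By Lemma~\ref{lem:expand}(c) and $h_B\neq1$ we have $k_{Z_0}\ne1$. Let $P_B$ arise from $F_B$ by fixing $y_{r,Z}=k_Z$ for all variables in $U$ except those $y_{r,Z_0}$ that lie in $B$. Then $P_B$ is a polynomial in $x$, the $y_r$ with $r\notin J'$ and the $y_{r,Z_0}\in B$; it is absorbing in all of these except $x$, and $\operatorname{Sec}(P_B)\le\operatorname{Sec}(P)$. The function $h_B$ is $P_B$ evaluated at letters from $S'=S\cup\{k_{Z_0}\}\subseteq G\setminus\{1\}$. Each letter of $S'$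 occurs at least $L(\tau-1)$ times: a letter of $S\setminus\{s\}$ occurs at least $L(\tau)$ times outside $J'$, the letter $s$ occurs on $J\setminus J'$, and $k_{Z_0}$ occurs at the variables $y_{r,Z_0}\in B$. Finally $\mathcal Z(S')\subseteq\mathcal Z(S)\setminus\{Z_0\}$, because $k_{Z_0}\in Z_0$, so $|\mathcal Z(S')|\le\tau-1$. By induction $h_B$ is a product of members of $\operatorname{Sec}(P_B)\le\operatorname{Sec}(P)$, each $K_l$-gated for some $K_l\trianglelefteq G$ with $K_l\cap S\subseteq K_l\cap S'=\emptyset$. Multiplying over all $B$ gives the required factorization of $h$.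
\end{proof}

This completes the proof of Propositions \ref{prop:gating} and \ref{prop:pump} and of Theorem~\ref{thm:main}. The constants in \eqref{eq:constants} record the stages: $\ell+1$ commutations exhaust the chief series, each of at most $2^\ell$ splittings costs a factor $1+2^\ell$, the choice of the smaller letters $a_i$ costs a factor $|G|$, and Lemma~\ref{lem:words} contributes the exponent $|G|$.

\section{One relation suffices, and no uniform bound}\label{sec:more}

Theorem~\ref{thm:main} applies to every clone above $\operatorname{Pol}(G)$, not only to the congruence preserving functions. A \emph{finitary relation} on $G$ is a subset $\varrho\subseteq G^m$. A function $f\colon G^n\to G$ \emph{preserves} $\varrho$ if the tuple obtained by applying $f$ coordinatewise to any $n$ members of $\varrho$ lies in $\varrho$. Projections preserve $\varrho$, and so do compositions of functions that preserve $\varrho$. Hence the functions preserving all relations in a given set form a clone.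

\begin{theorem}\label{thm:relations}
\begin{enumerate}
\item[(1)] Let $G$ be a finite nontrivial group and $k=k(G)$. A function $f\colon G^n\to G$ is polynomial if and only if $f(p_1,\dots,p_n)\in\operatorname{Pol}_k$ for all $p_1,\dots,p_n\in\operatorname{Pol}_k$, that is, if and only if $f$ preserves $\operatorname{Pol}_k$ regarded as a $|G|^k$-ary relation on $G$.
\item[(2)] It is decidable, given a finite group $G$ and a finite set $\Gamma$ of finitary relations on $G$, whether the functions preserving all relations in $\Gamma$ are exactly the polynomial functions of $G$.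
\end{enumerate}
\end{theorem}

\begin{proof}
(1) Let $D$ be the clone of functions preserving $\operatorname{Pol}_k\subseteq G^{G^k}$. It contains $\operatorname{Pol}(G)$, since compositions of polynomials are polynomials. If $f\in D_k$, then applying $f$ to the $k$ projections, which lie in $\operatorname{Pol}_k$, gives $f\in\operatorname{Pol}_k$. By Theorem~\ref{thm:main}, $D=\operatorname{Pol}(G)$.

(2) If $G$ is trivial, every relation is empty or full, the unique function of each arity $n\ge1$ preserves it, and the answer is yes. Otherwise check whether multiplication, inversion and all unary constant functions preserve the relations in $\Gamma$. If not, the answer is no. If they do, the functions preserving $\Gamma$ form a clone $D\supseteq\operatorname{Pol}(G)$, and by Theorem~\ref{thm:main} we have $D=\operatorname{Pol}(G)$ if and only if $D_k=\operatorname{Pol}_k$ for $k=k(G)$. This is a finite check.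
\end{proof}

The group $\mathbb Z/2$ passes the test in arity $1$ and fails it in arity $2$. Dihedral $2$-groups repeat this phenomenon at arbitrarily high arity, for a suitable clone: commutators produce products of parity bits up to a certain length and no further.

\begin{proposition}\label{prop:dihedral}
For every $k\ge1$ there are a finite $2$-group $G$ and a clone $D\supsetneq\operatorname{Pol}(G)$ with $D_k=\operatorname{Pol}_k$.
\end{proposition}

\begin{proof}
Let $c=k+1$ and let $G$ be the dihedral group of order $2^{c+1}$, with rotation $r$ of order $2^c$. The elements outside $\langle r\rangle$ are the reflections, and they invert $r$. Let $z=r^{2^{c-1}}$, a central involution, and let $\chi\colon G\to\mathbb F_2$ be the homomorphism with kernel $\langle r\rangle$. For $y\in G$,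
\begin{equation}\label{eq:dihedral}
[r^m,y]=r^{-2m}\ \text{ if }\chi(y)=1,\qquad[r^m,y]=1\ \text{ if }\chi(y)=0 .
\end{equation}
Let $\gamma_1(H)=H$, $\gamma_{j+1}(H)=[\gamma_j(H),H]$ be the lower central series of a group $H$. The quotient $G/\langle r^2\rangle$ has order $4$ and is abelian, so $\gamma_2(G)\le\langle r^2\rangle$, and \eqref{eq:dihedral} gives $\gamma_{j+1}(G)\le\langle r^{2^j}\rangle$ for $j\ge1$. Hence $\gamma_{c+1}(G)=1$. Write $\chi(x)=(\chi(x_1),\dots,\chi(x_n))$ and let
\[
D=\{p(x)\,z^{q(\chi(x))}: n\ge1,\ p\in\operatorname{Pol}_n,\ q\colon\mathbb F_2^n\to\mathbb F_2\}.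
\]

\emph{$D$ is a clone containing $\operatorname{Pol}(G)$.} Take $q=0$ for the inclusion. Let $f=p\,z^{q\circ\chi}$ be $n$-ary and let $f_j=p_jz^{q_j\circ\chi}$, $j=1,\dots,n$, have a common arity. Since $z$ is central, $p(g_1z^{\epsilon_1},\dots,g_nz^{\epsilon_n})=p(g_1,\dots,g_n)z^{\sum m_j\epsilon_j}$, where $m_j$ is the exponent sum of $x_j$ in a word for $p$. Since $\chi(z)=0$, we have $\chi(f_j(x))=\chi(p_j(x))$, and this depends only on $\chi(x)$ because $p_j$ preserves the congruence modulo $\langle r\rangle$. So $f(f_1,\dots,f_n)$ is $p(p_1,\dots,p_n)$ times $z$ raised to a function of $\chi(x)$.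

\emph{$D_k=\operatorname{Pol}_k$.} By \eqref{eq:dihedral}, the commutator $[r,y_1,\dots,y_{k}]$ equals $r^{(-2)^{c-1}}=z$ if all $y_j$ are reflections and $1$ otherwise, so it is $z^{\chi(y_1)\cdots\chi(y_k)}$. Substituting a fixed reflection for the variables outside $I\subseteq\{1,\dots,k\}$ shows that $z^{\prod_{j\in I}\chi(x_j)}$ is polynomial. Every function $q\colon\mathbb F_2^k\to\mathbb F_2$ is a sum of monomials $\prod_{j\in I}t_j$, so $z^{q\circ\chi}$ is a product of polynomials.

\emph{$D\ne\operatorname{Pol}(G)$.} The function $z^{\chi(x_1)\cdots\chi(x_{c+1})}\in D_{c+1}$ is absorbing in all variables and not identically $1$. By Lemma~\ref{lem:sigma} with $\Omega=G^{c+1}$, every polynomial absorbing in $c+1$ variables lies in $\gamma_{c+1}(\operatorname{Pol}_{c+1})$. This group is trivial, because $\operatorname{Pol}_{c+1}$ is a subgroup of a direct power of $G$ and $\gamma_{c+1}(G)=1$.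
\end{proof}

Thus the bound in Theorem~\ref{thm:main} must depend on $G$. Proposition~\ref{prop:dihedral} concerns arbitrary clones above $\operatorname{Pol}(G)$; we make no claim about the optimal arity for the clone of congruence preserving functions alone.

\begin{thebibliography}{9}

\bibitem{AKR}
Erhard Aichinger, Mario Kapl, Bernardo Rossi,
\emph{Polynomial interpolation of partial functions in finite algebras with a Mal'cev term},
arXiv:2603.29589 (2026).

\bibitem{AMM}
Aichinger, Mayr, McKenzie,
\emph{On the number of finite algebraic structures}.

\end{thebibliography}
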